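# Fixed-space sums over characters of finite unitary groups

## The product formula, the general formula, and the converse

Let $q$ be a prime power, $n\ge 1$, $Q=-q$, and let $G=\mathrm{GU}_n(q)$ be the group of $n\times n$ matrices over $\mathbb F_{q^2}$ preserving a fixed nondegenerate Hermitian form on $V=\mathbb F_{q^2}^n$. For $g\in G$ put $\mathrm{fix}(g)=\{v\in V: gv=v\}$ and $f(g)=\dim_{\mathbb F_{q^2}}\mathrm{fix}(g)$. For a class function $\chi$ on $G$ put
$$P_\chi(X)=\sum_{g\in G}\chi(g)X^{f(g)} .$$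
The irreducible characters of $G$ are parametrized by functions $\lambda$ from a set $\Theta$ of orbits to partitions; $\{\mathbf 1\}\in\Theta$ is the orbit of the trivial character $\mathbf 1$ of $\mathrm{GU}_1(q)$. The parametrization is recalled in the next section.

**Theorem A.** Let $\chi\in\mathrm{Irr}(G)$ have $\lambda(\{\mathbf 1\})=\varnothing$ (for example, $\chi=\chi^{\phi,\lambda}$ primary with $\phi\neq\{\mathbf 1\}$). Then
$$P_\chi(X)=\chi(1)\prod_{i=0}^{n-1}(X-Q^i).$$
Equivalently, for every $k$ with $0\le k\le n$,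
$$\sum_{g\in G:\ \dim\mathrm{fix}(g)=n-k}\frac{\chi(g)}{\chi(1)}=(-1)^k(-q)^{\binom k2}\binom nk_{-q}.$$

Here $\binom nk_x=\prod_{i=0}^{k-1}\frac{1-x^{n-i}}{1-x^{i+1}}$ is the Gaussian binomial coefficient, evaluated at $x=-q$. For a partition $\nu$ let $n(\nu)=\sum_i(i-1)\nu_i$ and $H_\nu=\prod_{\square\in\nu}(1-Q^{h(\square)})$, where $h$ is the hook length, and let $c(\square)=\text{column}-\text{row}$ be the content. Normalize the parametrization so that the trivial character of $G$ has $\lambda(\{\mathbf 1\})=(n)$; in the other convention, transpose $\mu$ below.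

**Theorem B.** Let $\chi\in\mathrm{Irr}(G)$ and $\mu=\lambda(\{\mathbf 1\})$. Then
$$\frac{P_\chi(X)}{\chi(1)}=\sum_{\nu}Q^{\binom n2-\binom m2}\,\frac{Q^{n(\nu)}H_\mu}{Q^{n(\mu)}H_\nu}\prod_{i=0}^{m-1}(X-Q^i),\qquad m=n-|\mu|+|\nu|,$$
the sum being over all $\nu\subseteq\mu$ such that $\mu/\nu$ is a horizontal strip. In particular $P_\chi/\chi(1)$ depends only on $q,n,\mu$.

**Theorem C.** For $\chi,\mu$ as in Theorem B,
$$\sum_{f(g)=n-1}\frac{\chi(g)}{\chi(1)}=-\frac{1-Q^n}{1-Q}+(1-Q)Q^{n-1}\sum_{\square\in\mu}Q^{c(\square)}.$$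
Consequently the following are equivalent: (i) the identity of Theorem A holds for all $k$; (ii) it holds for $k=1$; (iii) $\lambda(\{\mathbf 1\})=\varnothing$.

The identity in Theorem A, for primary characters with $\phi\ne\{\mathbf 1\}$, is a conjecture whose source is Joel Brewster Lewis and C. Ryan Vinroot, "Counting factorizations of Singer cycles in linear and unitary groups", arXiv:2509.02725 (2025). Theorem A says that the conjecture is true, and that primary is not needed. Theorem C says that the hypothesis on $\{\mathbf 1\}$ is exactly right.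

In plain words: sort the elements of the unitary group by the dimension of their fixed space, and average $\chi$ over each class of the sorting. The claim is that for most characters the answer does not see the character at all, and that $P_\chi$ has the explicit roots $1,-q,q^2,\dots,(-q)^{n-1}$.

## Roots, orbits and partitions

**Why the two forms of Theorem A agree.** The sum over $f(g)=n-k$ is the coefficient of $X^{n-k}$ in $P_\chi$. The $q$-binomial theorem says
$$\prod_{i=0}^{n-1}(X-x^i)=\sum_{k=0}^n(-1)^kx^{\binom k2}\binom nk_xX^{n-k} \tag{1}$$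
in $\mathbb Z[x,X]$. Put $x=Q$ and compare coefficients. Note also that $\deg P_\chi\le n$, and that the $X^n$-coefficient is $\chi(1)$, because only $g=1$ has $f(g)=n$. So Theorem A is a statement about $n$ roots: it suffices to show
$$P_\chi(Q^j)=0\qquad\text{for }j=0,1,\dots,n-1 .$$
These points are distinct since $q\ge2$.

**The parametrization.** Let $\overline{\mathbb F}_q$ be an algebraic closure. For $d\ge1$ let $M_d=\{x\in\overline{\mathbb F}_q^\times:x^{(-q)^d}=x\}$, a cyclic group of order $|(-q)^d-1|$. Thus $M_1=\{x:x^{q+1}=1\}\cong\mathrm{GU}_1(q)$ and $M_2=\mathbb F_{q^2}^\times$. When $d\mid d'$ we have $M_d\subseteq M_{d'}$, and the norm $N_{d',d}(x)=x^{((-q)^{d'}-1)/((-q)^d-1)}$ maps $M_{d'}$ onto $M_d$: up to sign its exponent is $|M_{d'}|/|M_d|$, and $M_{d'}$ is cyclic. Let $\widehat M$ be the direct limit of the character groups $\widehat M_d$ along $\xi\mapsto\xi\circ N_{d',d}$; these maps are injective since norms are surjective. The map $\xi\mapsto\xi^{-q}$ acts on $\widehat M$.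 Let $\Theta$ be its set of orbits and $|\phi|$ the size of the orbit $\phi$. If $|\phi|=d$, the members of $\phi$ are characters of $M_d$: indeed $\xi^{(-q)^d-1}=1$ puts $\xi\in\widehat M_{d'}$ in the unique subgroup of order $|M_d|$ of a cyclic group, which is the image of $\widehat M_d$.

The irreducible characters of $\mathrm{GU}_n(q)$ are in bijection with functions $\lambda:\Theta\to\{\text{partitions}\}$ with $\sum_\phi|\phi||\lambda(\phi)|=n$ (Lusztig–Srinivasan), normalized so that the characters attached to $\{\mathbf 1\}$ are the unipotent ones. A character is *primary* if $\lambda$ is supported on one orbit $\phi$; it is then written $\chi^{\phi,\lambda}$ with $\lambda$ a partition of $n/|\phi|$.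

*Example.* Let $q=2$. Every $\xi\in\widehat M_1$ satisfies $\xi^3=1$, so $\xi^{-2}=\xi$, and there are three orbits of size $1$. Since $|M_2|=3=|M_1|$, there are no orbits of size $2$. For $n=2$ we either pick one orbit and a partition of $2$ ($3\cdot 2=6$ ways) or two distinct orbits with the partition $(1)$ each ($3$ ways): nine characters. Those with $\lambda(\{\mathbf 1\})=\varnothing$ number $4+1=5$. The remaining four have $\mu=\lambda(\{\mathbf 1\})$ equal to $(2)$, $(1,1)$, $(1)$, $(1)$.

**Partitions.** A skew shape $\mu/\nu$ is a *horizontal strip* if it has at most one box in each column. For $\mu=(2,1)$ the hook lengths are $3,1,1$, the contents are $0,1,-1$, and $n(\mu)=1$. The $\nu$ with $\mu/\nu$ a horizontal strip are $(2,1),(2),(1,1),(1)$.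

## $\mathrm{GU}_1(q)$ and $\mathrm{GU}_2(q)$ by hand

For $n=1$ we have $G=M_1$, of order $q+1$; the identity has $f=1$ and all other elements have $f=0$. So $P_\chi(X)=X+\sum_{g\ne1}\chi(g)$, which is $X-1$ for $\chi\neq\mathbf 1$ and $X+q$ for $\chi=\mathbf 1$. The first is Theorem A. For the second, Theorem B with $\mu=(1)$ gives $(X-1)+(1-Q)=X-Q$, which agrees.

For $n=2$ take $\chi=\alpha\circ\det$ with $\alpha$ a character of $M_1$. Of the $q^2+1$ lines of $V$, exactly $q+1$ are isotropic: with the form $x^{q}x'+y^{q}y'$, the isotropic lines are spanned by $(x,1)$ with $x^{q+1}=-1$. So $q^2-q$ lines are nondegenerate. Suppose $\mathrm{fix}(g)$ is a line $L$.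

If $L$ is nondegenerate, $g$ acts on $L^\perp$ by some $\zeta\in M_1\setminus\{1\}$, and $\det g=\zeta$. If $L=\langle e\rangle$ is isotropic, choose $e'$ isotropic with $H(e,e')=1$ and write $ge'=ae+de'$. From $H(ge,ge')=1$ we get $d=1$, and from $H(ge',ge')=0$ we get $a+a^q=0$, which has $q$ solutions, $q-1$ of them nonzero; all have determinant $1$. Hence
$$\sum_{f(g)=1}\alpha(\det g)=(q^2-q)\sum_{\zeta\neq1}\alpha(\zeta)+(q^2-1).$$
For $\alpha\ne\mathbf 1$ this is $-(q^2-q)+(q^2-1)=q-1=-(1+Q)$. Since $\sum_g\alpha(\det g)=0$, the elements with $f(g)=0$ contribute $-1-(q-1)=-q$, and $P_\chi(X)=X^2+(q-1)X-q=(X-1)(X+q)$, the product in Theorem A. For $\alpha=\mathbf 1$ the sum is $q(q^2-q)+q^2-1=q^3-1$. Theorem C with $\mu=(2)$, contents $0,1$, gives $(q-1)+(1+q)(-q)(1-q)=q^3-1$ as well.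

*All nine characters of $\mathrm{GU}_2(2)$.* Here $\mathrm{SU}_2(2)\cong\mathrm{SL}_2(2)\cong S_3$, and the scalars $M_1$ (order $3$, with $\det\zeta=\zeta^2$) meet it trivially, so $G\cong S_3\times C_3$. The elements with $f(g)=1$ are the $3$ transvections (the involutions of $S_3$) and the $4$ products of an element of order $3$ in $S_3$ (eigenvalues $\omega,\omega^{2}$) with a scalar $\neq1$. For $\chi=\pi\otimes\psi$ we get
$$\sum_{f(g)=1}\frac{\chi(g)}{\chi(1)}=3\,\frac{\pi(\text{involution})}{\pi(1)}+2\,\frac{\pi(\text{3-cycle})}{\pi(1)}\,s,\qquad s=\begin{cases}2&\psi=1\\-1&\psi\ne1.\end{cases}$$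
So $\pi$ trivial gives $7,1,1$; $\pi$ the sign gives $-1\cdot3+4=1$ and then $-5,-5$; $\pi$ of degree $2$ gives $-2,1,1$. Theorem C predicts, for $\mu=(2),(1,1),(1),\varnothing$, the values $7,\,-2,\,-5,\,1$, occurring $1,1,2,5$ times. That is exactly what we found: the value $1$ occurs five times.

## Permutation characters reach only the even powers

We want $P_\chi(Q^j)=\sum_g\chi(g)Q^{jf(g)}=0$ for $0\le j<n$. For $j=2i$ even there is an obvious reading: $Q^{2if(g)}=(q^{2f(g)})^i=|\mathrm{fix}(g)|^i$ is the number of fixed points of $g$ on $V^i$. So $|G|^{-1}P_\chi(Q^{2i})$ is the multiplicity of $\chi$ in a permutation character. It is the sum over $G$-orbits on $V^i$ of $\dim\chi^{\mathrm{Stab}}$, and one would try to show that no stabilizer fixes a vector in $\chi$.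

Even if this can be carried out, it stops at a precise point. Among $j=0,\dots,n-1$ only $\lceil n/2\rceil$ are even, and $P_\chi$ needs $n$ roots. For odd $j$ the function $g\mapsto(-q)^{jf(g)}$ is negative at $\mathrm{diag}(1,\zeta,\dots,\zeta)$ with $1\ne\zeta\in M_1$, so it is not a permutation character. Already for $n=2$ the reading gives the root $1$ and misses the root $-q$.

The way past this is to replace a finite $G$-set by a variety with $G$-action, and the number of fixed points by a Lefschetz number, which can be negative. Three things have to be done: find a variety whose Lefschetz numbers are $Q^{jf(g)}$ for all $j$; find the substitute for "orbits and stabilizers", which will be dividing by $G$ after multiplying with a Deligne–Lusztig variety; and see why the result vanishes for $j<n$, where one-dimensional connected groups acting on strata will do the work.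

## Lefschetz numbers, tori and Deligne–Lusztig characters

**Notation.** Let $p=\mathrm{char}\,\mathbb F_q$, $q=p^e$, $K=\overline{\mathbb F}_q$. For a matrix $A$ over $K$ let $A^{(q)}$ be the matrix of $q$-th powers of entries and $A^\dagger$ the transpose of $A^{(q)}$. Then $(AB)^\dagger=B^\dagger A^\dagger$ and $(A^\dagger)^\dagger=A^{(q^2)}$. All nondegenerate Hermitian forms on $V$ are equivalent, so take $H(v,w)=v^\dagger w$, and use the same formula on $\mathbf V=K^n$. Let $\mathbf G=\mathrm{GL}_n(K)$ and $F(g)=(g^\dagger)^{-1}$. Then $G=\mathbf G^F$, and $F^2=F_0$ is the standard Frobenius $g\mapsto g^{(q^2)}$. Write $F_0$ also for $v\mapsto v^{(q^2)}$ on $\mathbf V$. Raising $v^\dagger w$ to the power $q$ and transposing gives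
$$H(v,w)^q=H(w,F_0v). \tag{2}$$

**Lefschetz numbers.** For an automorphism $\gamma$ of finite order of a quasi-projective $K$-variety $\mathcal X$ put $\mathcal L(\gamma,\mathcal X)=\sum_i(-1)^i\,\mathrm{tr}(\gamma^*|H^i_c(\mathcal X,\overline{\mathbb Q}_\ell))$, an integer. The following facts are in Deligne–Lusztig, Ann. of Math. 103 (1976), and Digne–Michel, *Representations of finite groups of Lie type*, Ch. 10.

* (P1) $\mathcal L$ is additive over finite partitions into locally closed $\gamma$-stable pieces.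
* (P2) If $\gamma=su=us$ with $s$ of order prime to $p$ and $u$ of $p$-power order, then $\mathcal L(\gamma,\mathcal X)=\mathcal L(u,\mathcal X^s)$.
* (P3) If a finite group $\Gamma$ acts commuting with $\gamma$, then $\mathcal L(\gamma,\mathcal X/\Gamma)=|\Gamma|^{-1}\sum_{\gamma'\in\Gamma}\mathcal L(\gamma\gamma',\mathcal X)$, and $H^*_c(\mathcal X/\Gamma)=H^*_c(\mathcal X)^\Gamma$.
* (P4) $\mathcal L$ is multiplicative on products, and equals $1$ on an affine space $\mathbb A^N$.
* (P5) A connected algebraic group acting on $\mathcal X$ acts trivially on $H_c^*(\mathcal X)$.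
* (P6) If $\mathcal X$ and $\gamma$ are defined over a finite field with Frobenius $\mathrm{Fr}$, then $|\mathcal X^{\gamma\mathrm{Fr}}|=\sum_i(-1)^i\mathrm{tr}((\gamma\mathrm{Fr})^*|H^i_c(\mathcal X))$.

Two of these carry the vanishing arguments: a nontrivial $s$ of order prime to $p$ without fixed points forces $\mathcal L=0$ by (P2), and an automorphism inside a connected group can be inserted or removed for free by (P5). For instance $\mathcal L(1,\mathbb G_m)=0$: multiply by $z\neq1$ of order prime to $p$.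

Fix a nontrivial character $\psi:\mathbb F_p\to\overline{\mathbb Q}_\ell^\times$ and an isomorphism $\overline{\mathbb Q}_\ell\cong\mathbb C$. If $\mathbb F_p$ acts on $\mathcal X$ commuting with $\gamma$, put
$$\mathcal L_\psi(\gamma,\mathcal X)=\frac1p\sum_{a\in\mathbb F_p}\psi(a)^{-1}\mathcal L(\gamma a,\mathcal X).$$
Since $\frac1p\sum_a\psi(a)^{-1}a^*$ is the projector to the $\psi$-isotypic part, this is the alternating trace of $\gamma^*$ on $H^*_c(\mathcal X)_\psi$. *Example:* let $\mathcal X=\mathbb F_p$, with $\mathbb F_p$ acting by translation and $\gamma$ trivially. Then $\mathcal L(\gamma a,\mathcal X)$ is $p$ for $a=0$ and $0$ otherwise, so $\mathcal L_\psi(\gamma,\mathbb F_p)=1$.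

**Tori.** Let $\mathbf T_0$ be the diagonal torus and $\mathbf U_0$ the upper unitriangular group. On $\mathbf T_0$ we have $F(t)=t^{-q}$. For $w\in S_n$ let $\dot w$ be the permutation matrix with $\dot we_i=e_{w(i)}$; it is fixed by $F$. By Lang's theorem every $F$-stable maximal torus is $\mathbf T=x\mathbf T_0x^{-1}$ with $x^{-1}F(x)=\dot w$ for some $w$. Now $xtx^{-1}$ is $F$-fixed iff $\dot wF(t)\dot w^{-1}=t$, so conjugation by $x$ identifies $\mathbf T^F$ with
$$T_w=\{t\in\mathbf T_0:\dot wF(t)=t\dot w\}=\{t:t_{w(i)}=t_i^{-q}\text{ for all }i\}\cong\prod_{i=1}^rM_{d_i}, \tag{3}$$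
where $O_1,\dots,O_r$ are the cycles of $w$, $d_i=|O_i|$, and the $i$-th projection is one coordinate $t_k$ with $k\in O_i$. Choosing another $k\in O_i$ replaces a character of $M_{d_i}$ by another one in its orbit under $\xi\mapsto\xi^{-q}$. On each cycle either all $t_k=1$ or all $t_k\ne1$. Write characters of $T_w$ as $\theta=\bigotimes_i\theta_i$. *Example:* for $n=2$ and $w=(1\,2)$, $T_w=\{(t,t^{-q}):t\in\mathbb F_{q^2}^\times\}\cong M_2$.

**Deligne–Lusztig characters.** Let $\mathbf T$ be an $F$-stable maximal torus and $\mathbf U$ the unipotent radical of any Borel subgroup containing $\mathbf T$. The Deligne–Lusztig character is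
$$R_{\mathbf T}^\theta(g)=|\mathbf T^F|^{-1}\sum_{\tau\in\mathbf T^F}\theta(\tau)^{-1}\mathcal L\big((g,\tau),\{h\in\mathbf G:h^{-1}F(h)\in\mathbf U\}\big),\qquad (g,\tau):h\mapsto gh\tau,$$
and it does not depend on the choice of the Borel subgroup. One can also write it with the condition $h^{-1}F(h)\in F(\mathbf U)$. As $F$ permutes the Borel subgroups containing the $F$-stable torus $\mathbf T$, this merely replaces one Borel subgroup by another, and the character is the same. The Borel subgroup need not be $F$-stable, and here $F(\mathbf U_0)$ is lower unitriangular.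

For $\mathbf T=x\mathbf T_0x^{-1}$ as above we take $\mathbf U=x\mathbf U_0x^{-1}$ in the displayed formula and substitute $y=hx$. Then $h^{-1}F(h)=x\,y^{-1}F(y)\,F(x)^{-1}$, so $h^{-1}F(h)\in x\mathbf U_0x^{-1}$ iff $y^{-1}F(y)\in\mathbf U_0x^{-1}F(x)=\mathbf U_0\dot w$. Also $h\mapsto h\,(xtx^{-1})$ becomes $y\mapsto yt$. Hence
$$R_w^\theta(g)=|T_w|^{-1}\sum_{t\in T_w}\theta(t)^{-1}\mathcal L\big((g,t),\mathcal D_w\big),\quad \mathcal D_w=\{y\in\mathbf G:y^{-1}F(y)\in\mathbf U_0\dot w\},\quad (g,t):y\mapsto gyt. \tag{4}$$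
Conventions that replace $\theta$ by $\theta^{-1}$ are harmless: all we shall use about $\theta$ is which $\theta_i$ are trivial.

**The Lusztig–Srinivasan formula** (J. Algebra 49 (1977), 167–171). For $\gamma:\Theta\to\{\text{partitions}\}$ with $|\gamma(\phi)|=|\lambda(\phi)|$ let $T_\gamma=\prod_\phi\prod_iM_{|\phi|\gamma(\phi)_i}$, and let $\theta_\gamma$ be $\xi\circ N_{|\phi|\gamma(\phi)_i,|\phi|}$, $\xi\in\phi$, on the corresponding factor. Then
$$\chi^\lambda=\pm\sum_\gamma\Big(\prod_\phi z_{\gamma(\phi)}^{-1}\chi^{\lambda(\phi)}_{\gamma(\phi)}\Big)R^{\theta_\gamma}_{T_\gamma}, \tag{5}$$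
where $\chi^{\lambda(\phi)}_{\gamma(\phi)}$ are values of symmetric group characters, $z_\rho$ is the order of the centralizer of a permutation of cycle type $\rho$, and $R_{T_\gamma}^{\theta_\gamma}$ means $R_w^{\theta}$ for a $w\in S_n$ with cycle lengths $|\phi|\gamma(\phi)_i$. Since norm maps are surjective, *a component of $\theta_\gamma$ attached to $\phi$ is nontrivial iff $\phi\ne\{\mathbf 1\}$*. This is the only way in which the hypothesis of Theorem A enters.

## A variety whose Lefschetz numbers are $(-q)^{jf(g)}$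

Fix $c\in\mathbb F_{q^2}^\times$ with $c^q=-c$. Such $c$ exists: for $q$ even take $c=1$; for $q$ odd, $x\mapsto x^{q-1}$ maps $\mathbb F_{q^2}^\times$ onto the subgroup of even order $q+1$, which contains $-1$. For $j\ge0$ let
$$Z_j=\{(A,y)\in\mathrm{Mat}_{n\times j}(K)\times K:\ y^p-y=c\,\mathrm{tr}(A^\dagger A)\},$$
with $g\in G$ acting by $A\mapsto gA$ (note $g^\dagger g=1$) and $a\in\mathbb F_p$ by $y\mapsto y+a$.

**Lemma 1.** $\mathcal L_\psi(g,Z_j)=Q^{jf(g)}$ for all $g\in G$ and $j\ge0$.

*The smallest instance.* Take $q=2$, $n=j=1$, $c=1$: $Z_1$ is the curve $y^2+y=x^3$. Over $\mathbb F_4$ we have $x^3\in\{0,1\}$, and each of $y^2+y=0$, $y^2+y=1$ has two solutions in $\mathbb F_4$. So there are $8$ points over $\mathbb F_4$, and none with $y^4-y=1$ and $x\in\mathbb F_4$. The $\psi$-part of the count is $\frac12(8-0)=4$. The proof below shows that Frobenius acts on the $\psi$-part with the single eigenvalue $Q=-2$, so $-2\cdot\mathcal L_\psi(1,Z_1)=4$ and $\mathcal L_\psi(1,Z_1)=-2=Q$, as claimed.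

**Step 1: reduce to $j=1$.** For $j=0$, $Z_0=\mathbb F_p$ and $\mathcal L_\psi=1$. For $j\ge1$ let $\Delta=\{(a_i)\in\mathbb F_p^j:\sum a_i=0\}$. If $v_1,\dots,v_j$ are the columns of $A$, then $\mathrm{tr}(A^\dagger A)=\sum_iH(v_i,v_i)$, so $((v_i,y_i))_i\mapsto((v_i)_i,\sum y_i)$ maps $Z_1^j$ onto $Z_j$ and identifies $Z_j$ with $Z_1^j/\Delta$. By (P3) and (P4), for $a\in\mathbb F_p$,
$$\mathcal L(ga,Z_j)=p^{-(j-1)}\sum_{a_1+\dots+a_j=a}\ \prod_i\mathcal L(ga_i,Z_1).$$
Multiply by $\frac1p\psi(a)^{-1}=\frac1p\prod_i\psi(a_i)^{-1}$ and sum over $a$: the result is $\mathcal L_\psi(g,Z_j)=\mathcal L_\psi(g,Z_1)^j$. From now on $j=1$ and $Z=Z_1$.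

**Step 2: reduce to unipotent elements.** Let $g=su$ be the Jordan decomposition. Then $ga=s\cdot(ua)$ with $ua$ of $p$-power order, so $\mathcal L(ga,Z)=\mathcal L(ua,Z^s)$ by (P2). Let $V_1=\ker(s-1)\subseteq V$. For $v\in V_1$, $H(v,(s-1)w)=H(s^{-1}v,w)-H(v,w)=0$, and $s$ is semisimple, so $V=V_1\perp\mathrm{im}(s-1)$ and $V_1$ is nondegenerate. Choose an orthonormal basis of $V_1$. For $v=\sum x_ib_i$ with $x_i\in K$ we get $H(v,v)=\sum x_i^{q+1}$. So $Z^s$ is the variety $Z$ attached to $V_1$. Also $u$ restricts to a unipotent element of $\mathrm{GU}(V_1)$, and since $s$ and $u$ are powers of $g$, $\mathrm{fix}(g)=\ker(u-1|V_1)$. So we may assume that $g=u$ is unipotent in $\mathrm{GU}_m(q)$, $\mathbf V=K^m$, $Z=\{y^p-y=cH(v,v)\}$, $f=f(u)$. If $m=0$, then $Z=\mathbb F_p$ and the value is $1=Q^0$. Let $m\ge1$.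

**Step 3: Frobenius acts on the $\psi$-part through one eigenvalue.** This lets us compute Lefschetz numbers by counting points. $Z$ is defined over $\mathbb F_{q^2}$ with Frobenius $F_0$ (raising $v$ and $y$ to the power $q^2$), which commutes with $\mathrm{GU}_m(q)$ and $\mathbb F_p$.

Let $m=1$, so that $Z$ is the curve $y^p-y=cx^{q+1}$. Since $p\nmid q+1$, Weil's theorem says that only $H^1_c$ has a $\psi$-part, that it has dimension $(q+1)-1=q$, and that the Frobenius eigenvalues $\alpha_1,\dots,\alpha_q$ on it satisfy $|\alpha_i|=q$ and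
$$\sum_{x\in\mathbb F_{q^2}}\psi\big(\mathrm{Tr}_{\mathbb F_{q^2}/\mathbb F_p}(cx^{q+1})\big)=-\sum_i\alpha_i .$$
For $x\in\mathbb F_{q^2}$ we have $x^{q+1}\in\mathbb F_q$, so $\mathrm{Tr}_{\mathbb F_{q^2}/\mathbb F_q}(cx^{q+1})=(c+c^q)x^{q+1}=0$. The left side is therefore $q^2$, and $\sum\alpha_i=-q^2$ with $q$ numbers of absolute value $q$. Hence all $\alpha_i=-q=Q$.

For general $m$, as in Step 1, $Z$ is the quotient of the $m$-th power of this curve by the sum-zero subgroup of $\mathbb F_p^m$. By Künneth and (P3), $H^*_c(Z)_\psi$ is the part of $H_c^*(\text{curve})^{\otimes m}$ on which $\mathbb F_p^m$ acts through $\psi\otimes\dots\otimes\psi$, i.e. the $m$-th tensor power of the $\psi$-part for $m=1$. So it lives in degree $m$, and $F_0^*$ has the single eigenvalue $Q^m$ on it. Since $u^*$ commutes with $F_0^*$, the two are simultaneously triangularizable, and the trace of $(uF_0)^*$ is $Q^m$ times that of $u^*$. With (P6) this gives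
$$Q^m\mathcal L_\psi(u,Z)=E,\qquad E:=\frac1p\sum_{a\in\mathbb F_p}\psi(a)^{-1}\big|Z^{uaF_0}\big| . \tag{6}$$

**Step 4: turn $E$ into a quadratic Gauss sum.** A fixed point of $uaF_0$ is a pair $(v,y)\in Z$ with $v\in W:=\{v\in\mathbf V:uF_0v=v\}$ and $y^{q^2}-y=-a$. For $v\in W$ we have $F_0v=u^{-1}v$, so $H(v,v)^{q^2}=H(F_0v,F_0v)=H(u^{-1}v,u^{-1}v)=H(v,v)$, and $cH(v,v)\in\mathbb F_{q^2}$. Telescoping,
$$y^{q^2}-y=\sum_{i<2e}(y^p-y)^{p^i}=\mathrm{Tr}_{\mathbb F_{q^2}/\mathbb F_p}(cH(v,v)).$$
So for each $v\in W$ there are $p$ values of $y$, and all of them belong to the single $a=-\mathrm{Tr}(cH(v,v))$. Hence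
$$E=\sum_{v\in W}\psi\big(\mathrm{Tr}_{\mathbb F_q/\mathbb F_p}\mathfrak q(v)\big),\qquad \mathfrak q(v)=\mathrm{Tr}_{\mathbb F_{q^2}/\mathbb F_q}\big(cH(v,v)\big).$$

**Step 5: find the radical of $\mathfrak q$ and get $E$ up to sign.** By Lang's theorem there is $h\in\mathrm{GL}_m(K)$ with $u=hF_0(h)^{-1}$. Then $uF_0(hx)=hF_0(x)$, so $W=h\,\mathbb F_{q^2}^m$: an $\mathbb F_{q^2}$-space of dimension $m$ which spans $\mathbf V$ over $K$. As above $H(v,w)^{q^2}=H(u^{-1}v,u^{-1}w)=H(v,w)$ on $W$, so $H$ is $\mathbb F_{q^2}$-valued there. It is nondegenerate on $W$, because a $w\in W$ with $H(W,w)=0$ has $H(\mathbf V,w)=0$. Note that $u^{-1}W=W$, since $F_0$ commutes with $u$.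

$\mathfrak q$ is a quadratic form over $\mathbb F_q$. Its polar form is $B(v,w)=\mathrm{Tr}(cH(v,w))+\mathrm{Tr}(cH(w,v))$. Since $\mathrm{Tr}(z)=\mathrm{Tr}(z^q)$, (2) and $c^q=-c$ give
$$\mathrm{Tr}(cH(w,v))=\mathrm{Tr}\big(c^qH(w,v)^q\big)=-\mathrm{Tr}\big(cH(v,F_0w)\big)=-\mathrm{Tr}\big(cH(v,u^{-1}w)\big),$$
so
$$B(v,w)=\mathrm{Tr}\big(cH(v,(1-u^{-1})w)\big).$$
If $w$ is in the radical, replace $v$ by $\alpha v$, $\alpha\in\mathbb F_{q^2}$: then $\mathrm{Tr}(c\alpha^qH(v,(1-u^{-1})w))=0$ for all $\alpha$, so $H(v,(1-u^{-1})w)=0$ for all $v\in W$, and $uw=w$. Conversely $uw=w$ puts $w$ in the radical. Thus $\mathrm{rad}\,B=W\cap\ker(u-1)$. A vector with $uF_0v=v$ and $uv=v$ satisfies $F_0v=v$, so it lies in $\mathbb F_{q^2}^m$ and is fixed by $u$; the converse is clear. So $\mathrm{rad}\,B=\mathrm{fix}(u)$, of size $q^{2f}$. On it $F_0v=v$, so $H(v,v)^q=H(v,v)$ by (2), and $\mathfrak q(v)=(c+c^q)H(v,v)=0$.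

Hence $\mathfrak q$ descends to a form with nondegenerate polar form on $W/\mathrm{rad}\,B$, of $\mathbb F_q$-dimension $2(m-f)$. Such a form is an orthogonal sum of hyperbolic planes and at most one anisotropic plane, which up to a scalar is the norm form of $\mathbb F_{q^2}/\mathbb F_q$. With $\psi'=\psi\circ\mathrm{Tr}_{\mathbb F_q/\mathbb F_p}$, a hyperbolic plane contributes $\sum_{x,y}\psi'(xy)=q$, and the anisotropic plane contributes $1+(q+1)\sum_{x\ne0}\psi'(x)=-q$. Therefore $E=q^{2f}\cdot(\pm q^{m-f})$, and (6) gives $\mathcal L_\psi(u,Z)=\pm q^f$.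

**Step 6: determine the sign by integrality.** Let $1\ne\zeta\in M_1$ act as a scalar. Its order divides $q+1$, hence is prime to $p$. By (P2), $\mathcal L(u\zeta a,Z)=\mathcal L(ua,\{0\}\times\mathbb F_p)$, so $\mathcal L_\psi(u\zeta,Z)=1$. Averaging over $M_1$,
$$\frac1{q+1}\sum_{\zeta\in M_1}\mathcal L_\psi(u\zeta,Z)=\frac{\pm q^f+q}{q+1}$$
is the alternating trace of $u$ on the $M_1$-invariants of $H^*_c(Z)_\psi$. It is an alternating sum of roots of unity, so an algebraic integer, and it is rational, so an integer. As $q\equiv-1$ modulo $q+1$, we get $\pm(-1)^f\equiv1\pmod{q+1}$. Since $q+1\ge3$, the sign is $(-1)^f$, and $\mathcal L_\psi(u,Z)=(-q)^f=Q^f$. $\square$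

## Dividing $\mathcal D_w\times Z_j$ by $G$

For a class function $\chi$ set $S_j(\chi)=|G|^{-1}\sum_g\chi(g)Q^{jf(g)}=|G|^{-1}P_\chi(Q^j)$. Lemma 1 and (4) express $S_j(R_w^\theta)$ through the quotient of $\mathcal D_w\times Z_j$ by $G$. Here is what remains of that quotient.

For $A\in\mathrm{Mat}_{n\times j}(K)$ with rows $a_1,\dots,a_n$ let $C(A)=AA^\dagger\dot w^{-1}$, that is,
$$C_{kl}=a_k\cdot a_{w^{-1}(l)}^{(q)}\qquad(\text{standard bilinear dot product}).$$
Put $Y'=\{(A,y):C(A)\text{ upper triangular},\ y^p-y=c\,\mathrm{tr}\,C(A)\}$. For $I\subseteq\{1,\dots,r\}$ let $Y'_I\subseteq Y'$ be the part where $\{i:\text{some row }a_k\ne0\text{ with }k\in O_i\}$ equals $I$. Put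
$$b_I(j)=\mathcal L_\psi(1,Y'_I),\qquad n_I=\sum_{i\in I}d_i,\qquad T_I=\prod_{i\in I}M_{d_i}.$$

*Example.* Let $n=2$, $j=1$, so $a_1,a_2\in K$. If $w=1$, then $C_{21}=a_2a_1^q$, and upper triangularity means $a_1=0$ or $a_2=0$. So $Y'_{\{1,2\}}$ is empty. If $w=(1\,2)$, then $C_{21}=a_2^{q+1}$, so $a_2=0$, which makes $C_{11}=a_1a_2^q$ and $C_{22}=a_2a_1^q$ zero. So $Y'_{\{1\}}=\mathbb G_m\times\mathbb F_p$, with $b_{\{1\}}(1)=\mathcal L(1,\mathbb G_m)\cdot 1=0$. In both cases $b$ vanishes for full $I$, once because the piece is empty and once because a torus moves it. Proposition 3 will show that these are the only two mechanisms.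

**Proposition 2.** For all $j\ge0$,
$$S_j(R_w^\theta)=\sum_{I\supseteq\{i:\theta_i\neq1\}}\frac{b_I(j)}{|T_I|}.$$

**Step 1: pass to a quotient.** By Lemma 1, (4) and (P4),
$$S_j(R_w^\theta)=|T_w|^{-1}\sum_t\theta(t)^{-1}\cdot|G|^{-1}\sum_g\mathcal L_\psi\big((g,t),\mathcal D_w\times Z_j\big),$$
where $g$ acts diagonally and $t$ acts on $\mathcal D_w$ only. By (P3) the inner average is $N(t):=\mathcal L_\psi(t,G\backslash(\mathcal D_w\times Z_j))$.

**Step 2: identify the quotient.** Let
$$Y=\{(x,A,y):x\in\mathbf U_0\dot w,\ A\in\mathrm{Mat}_{n\times j}(K),\ y^p-y=c\,\mathrm{tr}(A^\dagger x^{-1}A)\}.$$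
We claim that $(g,A,y)\mapsto(g^{-1}F(g),g^{-1}A,y)$ induces $G\backslash(\mathcal D_w\times Z_j)=Y$. Put $A=gA'$. Since $g^\dagger=F(g)^{-1}$,
$$A^\dagger A=A'^\dagger g^\dagger gA'=A'^\dagger\,(g^{-1}F(g))^{-1}A',$$
so the map lands in $Y$. In the coordinates $(g,A',y)$ the group $G$ acts by left multiplication on $g$ alone, and the map is the base change to $Y$ of the Lang covering $\mathcal D_w\to\mathbf U_0\dot w$, $g\mapsto g^{-1}F(g)$, which is an étale $G$-torsor. This proves the claim. Replacing $g$ by $gt$, we see that $t\in T_w$ acts on $Y$ by $x\mapsto t^{-1}xF(t)$, $A\mapsto t^{-1}A$, $y\mapsto y$.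

**Step 3: coordinates that isolate the unipotent variables.** Write $x=u\dot w$ and $v=u^{-1}\in\mathbf U_0$. Then
$$\mathrm{tr}(A^\dagger x^{-1}A)=\mathrm{tr}(A^\dagger\dot w^{-1}vA)=\mathrm{tr}(vC(A))=\sum_kC_{kk}+\sum_{k<l}v_{kl}C_{lk}.$$
From $\dot wF(t)=t\dot w$ we get $t^{-1}u\dot wF(t)=t^{-1}ut\,\dot w$, so $t$ acts by $v\mapsto t^{-1}vt$. Since $(t^{-1}A)^\dagger=A^\dagger F(t)$ and $F(t)\dot w^{-1}=\dot w^{-1}t$, it acts by $C\mapsto t^{-1}Ct$. In particular the zero pattern of $C$ is $T_w$-stable.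

**Step 4: discard the part where $C(A)$ is not upper triangular.** There the equation is linear in some $v_{kl}$ with nonzero coefficient, so $y$ can be translated by all of $\mathbb G_a$. Precisely, order the pairs $k<l$ and stratify by the first pair with $C_{lk}(A)\ne0$. Each stratum is stable under $T_w\times\mathbb F_p$. On it $\mathbb G_a$ acts by
$$b:(v,A,y)\mapsto\Big(v+\frac{b^p-b}{c\,C_{lk}(A)}E_{kl},\ A,\ y+b\Big).$$
Both sides of the equation change by $b^p-b$; as $b\mapsto b^p-b$ is additive and $A$ is fixed, this is an action. For $b\in\mathbb F_p$ it is the given translation. By (P5) each $a\in\mathbb F_p$ acts trivially on the cohomology of the stratum, so $\mathcal L(ta,\cdot)=\mathcal L(t,\cdot)$ for all $a$, and the contribution to $\mathcal L_\psi$ is $\frac1p\mathcal L(t,\cdot)\sum_a\psi(a)^{-1}=0$.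

**Step 5: the rest is $\mathbf U_0\times Y'$.** Where $C(A)$ is upper triangular the $v_{kl}$ drop out of the equation. This part is $\mathbf U_0\times Y'$ with $\mathbf U_0$ an affine space, and by (P4) it contributes $\mathcal L_\psi(t,Y')$. So, by (P1), $N(t)=\mathcal L_\psi(t,Y')$.

**Step 6: take fixed points of $t$.** The order of $t$ is prime to $p$, so $\mathcal L(ta,Y')=\mathcal L(a,Y'^t)$ by (P2). Here $Y'^t=\{a_k=0\text{ whenever }t_k\ne1\}=\bigsqcup_{I\subseteq J(t)}Y'_I$ with $J(t)=\{i:t|_{O_i}=1\}$, and the pieces are locally closed. By (P1), $N(t)=\sum_{I\subseteq J(t)}b_I(j)$, hence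
$$S_j(R_w^\theta)=\sum_Ib_I(j)\,|T_w|^{-1}\sum_{t:\ t|_{O_i}=1\ \forall i\in I}\theta(t)^{-1}.$$
The inner sum runs over $\prod_{i\notin I}M_{d_i}$. It is $|T_w|/|T_I|$ if $\theta_i=1$ for all $i\notin I$, and $0$ otherwise. $\square$

*Check for $n=1$.* Here $Y'=Z_j$, the piece $I=\varnothing$ is $\{0\}\times\mathbb F_p$ with $b_\varnothing=1$, and $b_{\{1\}}(j)=Q^j-1$ by Lemma 1. For $\theta\ne1$ Proposition 2 gives $S_j=(Q^j-1)/(q+1)$, as it should.

## A rank bound and a torus action

If all $\theta_i\ne1$, only the full set $I=\{1,\dots,r\}$ survives in Proposition 2. So everything rests on the following.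

**Proposition 3.** If $j<n$ and $I=\{1,\dots,r\}$, then $b_I(j)=0$.

**Step 1: stratify by the vanishing diagonal entries, and use the rank.** Partition $Y'_I$ according to $\mathcal K=\{k:C_{kk}(A)=0\}$. If $\mathcal K=\varnothing$, the upper triangular matrix $C(A)$ has no zero on its diagonal, so it has rank $n$. But $C(A)=A\cdot(A^\dagger\dot w^{-1})$ has rank at most $j<n$. So that stratum is empty. This is the only place where $j<n$ is used.

**Step 2: build a torus action on a stratum with $\mathcal K\neq\varnothing$.** Let $k_0\in\mathcal K$, with cycle $O$ of length $d$. Let $z\in\mathbb G_m$ multiply row $w^i(k_0)$ of $A$ by $z^{(-q)^i}$ for $0\le i<d$, fixing the other rows and $y$. We must check that the stratum is preserved. In general, scaling row $k$ by $z_k$ multiplies $C_{kl}$ by $z_kz_{w^{-1}(l)}^q$. So the zero pattern of $C$ is preserved, and with it upper triangularity and $\mathcal K$; the set of zero rows is preserved too. For the diagonal entries: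

* if $k\notin O$, then $w^{-1}(k)\notin O$ and $C_{kk}$ is unchanged;
* if $k=w^i(k_0)$ with $1\le i<d$, the factor is $z^{(-q)^i}z^{q(-q)^{i-1}}=z^{(-q)^i-(-q)^i}=1$;
* if $k=k_0$, then $C_{k_0k_0}=0$ stays $0$.

So $\mathrm{tr}\,C(A)$ is unchanged and $\mathbb G_m$ acts on the stratum, commuting with $\mathbb F_p$. The point of choosing $k_0\in\mathcal K$ is that going once around the cycle does not close up: the factor at $k_0$ would spoil the trace, were $C_{k_0k_0}$ not zero.

**Step 3: conclude with a fixed-point-free element.** Call the stratum $\mathcal S$, and take $z\ne1$ of finite order prime to $p$. Then $z^{(-q)^i}\ne1$ for all $i$. A fixed point of $z$ has all rows indexed by $O$ equal to zero, but $I$ is full, so some such row is nonzero; hence $\mathcal S^z=\varnothing$. By (P5) and (P2), for every $a\in\mathbb F_p$,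
$$\mathcal L(a,\mathcal S)=\mathcal L(za,\mathcal S)=\mathcal L(a,\mathcal S^z)=0.$$
Summing over strata, $b_I(j)=0$. $\square$

## The $n$ roots: proof of Theorem A

**Step 1: Deligne–Lusztig characters with no trivial component.** Let all $\theta_i\ne1$. By Propositions 2 and 3, $P_{R_w^\theta}(Q^j)=|G|S_j(R_w^\theta)=|G|\,b_{\{1,\dots,r\}}(j)/|T_w|=0$ for $j=0,\dots,n-1$. These are $n$ distinct points, while $P_{R_w^\theta}$ has degree at most $n$ and $X^n$-coefficient $R_w^\theta(1)$. Hence
$$P_{R_w^\theta}(X)=R_w^\theta(1)\prod_{i=0}^{n-1}(X-Q^i)\qquad(\text{all }\theta_i\ne1). \tag{7}$$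

**Step 2: pass to irreducible characters.** If $\lambda(\{\mathbf 1\})=\varnothing$, then in (5) every component of every $\theta_\gamma$ is attached to some $\phi\ne\{\mathbf 1\}$, hence is nontrivial. So $\chi^\lambda$ is a linear combination of characters covered by (7), and by linearity $P_\chi(X)=\chi(1)\prod_{i=0}^{n-1}(X-Q^i)$. Comparing coefficients of $X^{n-k}$ with (1) gives the identity for all $0\le k\le n$. This proves Theorem A. $\blacksquare$

## The values of $b_I$ and the proof of Theorem B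

For general $\chi$, all sets $I$ containing the nontrivial components contribute. We find $b_I(j)$ for every $j$ by running (7) backwards.

**Step 1: reduce $b_I$ to a full set.** Let $w_I\in S_{n_I}$ be obtained from $w|_{\bigcup_{i\in I}O_i}$ by order-preserving relabelling. On $Y'_I$ the rows outside $\bigcup_{i\in I}O_i$ vanish. Since that set is $w$-stable, $C_{kl}=0$ unless $k,l$ both lie in it. So upper triangularity and the trace only involve the relabelled matrix, and $Y_I'$ is the full piece for $w_I$. If $I=\varnothing$, then $Y'_\varnothing=\mathbb F_p$ and $b_\varnothing=1$.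

**Step 2: compute $b$ for the full set.** Let $I$ be full in $\mathrm{GU}_n(q)$. Every $M_d$ is nontrivial, as $|(-q)^d-1|\ge3$, so there is a $\theta$ with all $\theta_i\ne1$. For it, Proposition 2 and (7) give, for all $j\ge0$,
$$b(j)=|T_w|\,S_j(R_w^\theta)=\frac{|T_w|}{|G|}R_w^\theta(1)\prod_{i<n}(Q^j-Q^i).$$
By Deligne–Lusztig, $R_w^\theta(1)=\varepsilon_{\mathbf G}\varepsilon_{\mathbf T}|G|_{p'}/|T_w|$, where $\varepsilon$ is $-1$ to the power of the $\mathbb F_q$-rank. Now $F$ acts on the character group of $\mathbf T$ as $-q$ times a permutation of the cycle type of $w$; the $\mathbb F_q$-rank is the multiplicity of the eigenvalue $-1$ of that permutation, i.e. the number of even cycles, so $\varepsilon_{\mathbf T}=\mathrm{sgn}(w)$. The maximal possible number of even cycles is $\lfloor n/2\rfloor$, so $\varepsilon_{\mathbf G}=(-1)^{\lfloor n/2\rfloor}=(-1)^{\binom n2}$. As $|G|=q^{\binom n2}|G|_{p'}$, we get $b(j)=\mathrm{sgn}(w)\,Q^{-\binom n2}\prod_{i<n}(Q^j-Q^i)$. By Step 1, in general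
$$b_I(j)=\mathrm{sgn}(w_I)\,\beta_{n_I}(Q^j),\qquad \beta_m(X)=Q^{-\binom m2}\prod_{i=0}^{m-1}(X-Q^i)=\prod_{i=0}^{m-1}(XQ^{-i}-1). \tag{8}$$

**Step 3: absorb the signs.** For a permutation $w$ with cycle lengths $d_1,\dots,d_r$ we have $|M_d|=(-1)^d(Q^d-1)=(-1)^{d-1}(1-Q^d)$, so
$$\frac{\mathrm{sgn}(w)}{|T_w|}=\prod_{i=1}^r\frac1{1-Q^{d_i}}. \tag{9}$$

**Step 4: insert everything in the Lusztig–Srinivasan formula.** Let $\mu=\lambda(\{\mathbf 1\})$, $M=|\mu|$. In (5) write $\gamma=(\gamma',\rho)$ with $\rho=\gamma(\{\mathbf 1\})\vdash M$. The nontrivial components of $\theta_\gamma$ are exactly those in $\gamma'$. So the sets $I$ in Proposition 2 consist of all cycles in $\gamma'$ together with an arbitrary set $I'$ of cycles of $\rho$, and $n_I=n-M+n_{I'}$. By (8) and (9) the term for $I$ is $\beta_{n-M+n_{I'}}(Q^j)$ times a product of factors $(1-Q^d)^{-1}$ over the cycles in $\gamma'$ and in $I'$. Put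
$$\kappa=\sum_{\gamma'}\Big(\prod_{\phi\ne\{\mathbf 1\}}z_{\gamma(\phi)}^{-1}\chi^{\lambda(\phi)}_{\gamma(\phi)}\Big)\frac{\mathrm{sgn}(\gamma')}{|T_{\gamma'}|},$$
where $\mathrm{sgn}(\gamma')/|T_{\gamma'}|$ denotes the product (9) over the cycles in $\gamma'$. Replacing $\sum_\rho z_\rho^{-1}$ by $\frac1{M!}\sum_{w\in S_M}$, we obtain
$$S_j(\chi)=\pm\kappa\sum_{a=0}^M\beta_{n-M+a}(Q^j)\,e_a,\qquad e_a=\frac1{M!}\sum_{w\in S_M}\chi^\mu(w)\sum_{I':\,n_{I'}=a}\ \prod_{i\in I'}\frac1{1-Q^{d_i}}. \tag{10}$$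

**Step 5: evaluate $e_a$ with the Pieri rule.** Choosing $w$ and $I'$ amounts to choosing an $a$-subset of $\{1,\dots,M\}$, a permutation $w_1$ of it and a permutation $w_2$ of its complement. There are $\binom Ma$ subsets, and they all contribute equally because $\chi^\mu$ is a class function. So
$$e_a=\frac1{a!(M-a)!}\sum_{(w_1,w_2)\in S_a\times S_{M-a}}\chi^\mu(w_1w_2)\prod_{d\in\mathrm{cyc}(w_1)}\frac1{1-Q^d}.$$
Averaging over $w_2$ projects to the $S_{M-a}$-invariants. By Pieri, the resulting character of $S_a$ is $\sum_\nu\chi^\nu$ over $\nu\vdash a$ with $\mu/\nu$ a horizontal strip. Hence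
$$e_a=\sum_\nu\frac1{a!}\sum_{w_1\in S_a}\chi^\nu(w_1)\prod_{d\in\mathrm{cyc}(w_1)}\frac1{1-Q^d}.$$
The inner expression is the Schur function $s_\nu$, written in power sums, under $p_d\mapsto1/(1-Q^d)$. It equals $Q^{n(\nu)}/H_\nu$ (Macdonald, *Symmetric Functions*, I.3, Ex. 2), an identity of rational functions in an indeterminate, specialized at $Q=-q$, where no denominator vanishes.

**Step 6: remove $\kappa$.** From (10), for all $j\ge0$,
$$P_\chi(Q^j)=\pm\kappa|G|\sum_\nu\frac{Q^{n(\nu)}}{H_\nu}\,\beta_{n-M+|\nu|}(Q^j).$$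
The points $Q^j$ are infinitely many, so this is an identity of polynomials in $X=Q^j$. Only $\nu=\mu$ contributes to $X^n$, and comparing coefficients there gives
$$\chi(1)=\pm\kappa|G|\,Q^{-\binom n2}\,\frac{Q^{n(\mu)}}{H_\mu}.$$
Dividing, and writing out $\beta_m$ with $m=n-M+|\nu|$, we obtain the formula of Theorem B. $\blacksquare$

*Check.* Let $n=2$ and $\chi=1$, so $\mu=(2)$ and $H_{(2)}=(1-Q^2)(1-Q)$. The strips $\nu=(2),(1),\varnothing$ give
$$(X-1)(X-Q)+Q(1-Q^2)(X-1)+Q(1-Q^2)(1-Q)=X^2-(1+Q^3)X+Q-Q^2+Q^4.$$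
With $Q=-q$ this is $X^2+(q^3-1)X+(q^4-q^2-q)$. The middle coefficient is the one found by hand, and the three add up to $|\mathrm{GU}_2(q)|=q^4+q^3-q^2-q$ at $X=1$.

*Remark.* Since $\beta_m(Q^j)=0$ for $0\le j<m$, and the largest horizontal strip in $\mu$ has size $\mu_1$ and is unique (remove the bottom box of each column), Theorem B also shows $P_\chi(Q^j)=0$ for $0\le j<n-\mu_1$ and $P_\chi(Q^{n-\mu_1})\ne0$.

## Contents of boxes and the proof of Theorem C

**Step 1: extract the coefficient of $X^{n-1}$ from Theorem B.** The term $\nu=\mu$ gives $-\sum_{i<n}Q^i=-\frac{1-Q^n}{1-Q}$. The only other contributions come from $\nu=\mu\setminus\square$, where $m=n-1$ and $Q^{\binom n2-\binom{n-1}2}=Q^{n-1}$; a single box is always a horizontal strip. By Macdonald's Ex. 2 they add up to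
$$Q^{n-1}\sum_{\nu=\mu\setminus\square}\frac{Q^{n(\nu)}/H_\nu}{Q^{n(\mu)}/H_\mu}=Q^{n-1}\,\frac{s_{\mu/(1)}}{s_\mu}\quad\text{at }p_d=\frac1{1-Q^d},$$
because $s_{\mu/(1)}=\sum_{\nu=\mu\setminus\square}s_\nu$.

**Step 2: evaluate the quotient by differentiating a content formula.** By Macdonald I.3, Ex. 3, under $p_d\mapsto(1-u^d)/(1-Q^d)$,
$$s_\mu\mapsto\frac{Q^{n(\mu)}}{H_\mu}\prod_{\square\in\mu}\big(1-uQ^{c(\square)}\big).$$
Differentiate at $u=0$. On the left only $p_1$ has a nonzero derivative, namely $-1/(1-Q)$, and $\partial s_\mu/\partial p_1=s_{\mu/(1)}$. On the right we get $-\frac{Q^{n(\mu)}}{H_\mu}\sum_\square Q^{c(\square)}$, and $Q^{n(\mu)}/H_\mu$ is $s_\mu$ at $u=0$. Hence $s_{\mu/(1)}/s_\mu=(1-Q)\sum_{\square\in\mu}Q^{c(\square)}$. With Step 1 this is the formula of Theorem C.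

**Step 3: prove the equivalence.** (iii)$\Rightarrow$(i) is Theorem A, and (i)$\Rightarrow$(ii) is trivial. For (ii)$\Rightarrow$(iii), the value required at $k=1$ is $-\binom n1_Q=-\frac{1-Q^n}{1-Q}$. As $(1-Q)Q^{n-1}\ne0$, the formula forces $\sum_{\square\in\mu}Q^{c(\square)}=0$. Suppose $\mu\ne\varnothing$ has $\ell$ rows. The minimal content $-(\ell-1)$ occurs exactly once, at the first box of the last row. So $Q^{\ell-1}\sum_{\square\in\mu}Q^{c(\square)}$ is $1$ plus a sum of positive powers of $Q=-q$: an integer congruent to $1$ modulo $q$, hence nonzero. This is a contradiction, so $\mu=\lambda(\{\mathbf 1\})=\varnothing$. $\blacksquare$
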